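\title{Rainbow induced paths in replication graphs: the growth rate is below $5/16$}

\begin{abstract}
Replace the vertices of the path $P_n$ by cliques, joining consecutive cliques completely, and let $\rho(n)$ be the least order of such a graph in which every proper coloring contains a rainbow copy of $P_n$ with one vertex in each clique. We disprove a conjectured formula for $\rho(n)$, $n$ odd, with leading term $5n^2/16$: it fails for every $n\equiv1\pmod 4$ with $n\ge93$ and every $n\equiv3\pmod 4$ with $n\ge111$. We also show that $\rho(n)/n^2$ has a limit and that it lies between $(9+\sqrt5)/38>0.2956$ and $(\sqrt5-1)/4<0.3091$.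
\end{abstract}

\section{The problem and the results}

Let $H$ be a graph with vertices $h_1,\dots,h_k$. A \emph{replication graph} of $H$ is obtained by replacing each vertex $h_i$ by a nonempty clique $K_i$ and each edge $h_ih_j$ by all edges between $K_i$ and $K_j$, with no other edges. Any choice of one vertex from each clique induces a copy of $H$; call it a \emph{transversal copy}. We write $G\stackrel{R}{\rightarrow}H$ if, for every proper vertex coloring of the replication graph $G$, some transversal copy is \emph{rainbow}, meaning that its vertices have pairwise distinct colors. Let $\rho_R(H)$ be the least number of vertices of a replication graph $G$ of $H$ with $G\stackrel{R}{\rightarrow}H$.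

The number $\rho_R(H)$ measures how much the edges of $H$ help in forcing distinct colors. If $H$ is complete on $n$ vertices, every proper coloring is rainbow and $\rho_R(H)=n$. If $H$ has $n$ vertices and no edges, we may color every clique of size $w$ with $1,\dots,w$; a rainbow choice then requires the $i$-th smallest clique to have at least $i$ vertices, and sizes $1,\dots,n$ suffice by choosing greedily from the smallest clique up. So $\rho_R(H)=n(n+1)/2$. The path $P_n$ on $n$ vertices has only $n-1$ edges, and one may ask how far they push the quadratic term below $n^2/2$. We write $\rho(n)=\rho_R(P_n)$ and $\rho(0)=0$.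

The problem, which comes from \cite{SK}, is to prove or disprove that $\rho(n)=F(n)$ for every odd $n\ge1$, where
\[
F(n)=\begin{cases} n^2/4+n^2/16+3n/8+5/16 & \text{if } n\equiv1\pmod 4,\\[2pt]
n^2/4+n^2/16+3n/8+1/16 & \text{if } n\equiv3\pmod 4.\end{cases}
\]
The formula is a reasonable guess: it is correct for $n=1,3,5$ (Example~\ref{ex:small}), and a construction from blocks of four cliques has leading term $5n^2/16$ (Section~\ref{sec:blocks}). It is nevertheless false.

\begin{theorem}\label{thm:false}
We have $\rho(n)<F(n)$ for all $n\equiv1\pmod4$ with $n\ge93$ and for all $n\equiv3\pmod4$ with $n\ge111$. For example, $\rho(93)\le2737<2738=F(93)$.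
\end{theorem}

This follows from a recursive upper bound.

\begin{theorem}\label{thm:upper}
If $q\ge1$, $0\le r\le q$ and $n=4q+r$, then
\[
\rho(n)\le 5q^2+2qr+2q+r(r+1)+\Big\lfloor\frac{q+r-1}{2}\Big\rfloor+\rho(r).
\]
\end{theorem}

With $r$ proportional to $n$, the same bound lowers the leading coefficient. We complement it with a lower bound.

\begin{theorem}\label{thm:lower}
For all $n\ge1$ we have $\rho(n)\ge\frac{9+\sqrt5}{38}\,n(n+1)$.
\end{theorem}

\begin{theorem}\label{thm:limit}
The limit $\lambda=\lim_{n\to\infty}\rho(n)/n^2$ exists, it equals $\inf_{n\ge1}\rho(n)/n^2$, and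
\[
0.2956<\frac{9+\sqrt5}{38}\le\lambda\le\frac{\sqrt5-1}{4}<0.3091<\frac5{16}=0.3125 .
\]
\end{theorem}

Hence $F(n)-\rho(n)\ge\big(\frac5{16}-\frac{\sqrt5-1}4-o(1)\big)n^2$ for odd $n$, where $\frac5{16}-\frac{\sqrt5-1}4\approx0.0035$: the formula fails by a quadratically growing amount. We do not determine $\lambda$, nor the smallest counterexample.

\section{From colorings to packings}\label{sec:packing}

A replication graph of $P_n$ is given by the \emph{weights} $w_i=|K_i|\ge1$, $i\in[n]=\{1,\dots,n\}$. A proper coloring assigns to $K_i$ a set $S_i$ of $w_i$ colors with $S_i\cap S_{i+1}=\emptyset$, and every such family of sets arises from a proper coloring. A rainbow transversal copy is a system of distinct representatives of $S_1,\dots,S_n$, that is, a choice of pairwise distinct elements $x_i\in S_i$. Hall's theorem states that such a system exists if and only if $|\bigcup_{i\in I}S_i|\ge|I|$ for every $I\subseteq[n]$.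

The only sets of cliques on which all colors are forced to be distinct are single cliques and pairs of consecutive cliques. So call a set $\{i\}$ or $\{i,i+1\}$ contained in $[n]$ a \emph{piece}, let its weight be the sum of its $w$'s, and call it \emph{$s$-heavy} if its weight is at least $s$. Let $N(s)$ be the maximum number of pairwise disjoint $s$-heavy pieces.

\begin{lemma}\label{lem:good}
$G\stackrel{R}{\rightarrow}P_n$ if and only if $N(s)\ge n+1-s$ for all $s=1,\dots,n$.
\end{lemma}

\begin{proof}
Assume the inequalities and suppose that some coloring has no system of distinct representatives. By Hall's theorem there is a set $I$ with $|\bigcup_{i\in I}S_i|=s-1$ and $s\le|I|\le n$. At most $n-s$ indices lie outside $I$, so one of $n+1-s$ disjoint $s$-heavy pieces lies inside $I$. Its color sets are disjoint, so it carries at least $s$ colors, a contradiction.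

Conversely, suppose $N(s)\le n-s$ for some $s\in[n]$. We first find a set $C$ of at most $N(s)$ indices that meets every $s$-heavy piece; this uses that pieces are intervals. Repeatedly take a remaining $s$-heavy piece with the smallest right end, put that end into $C$, and discard all pieces containing it. A piece taken later avoids the earlier points of $C$ and does not end before them, so it lies entirely to their right. The pieces taken are therefore disjoint, and $|C|\le N(s)\le n-s$.

Put $I=[n]\setminus C$, so $|I|\ge s$. No piece inside $I$ is $s$-heavy: $w_i\le s-1$ for $i\in I$, and $w_i+w_{i+1}\le s-1$ when $i,i+1\in I$. For $i\in I$ let $S_i$ consist of the first $w_i$ colors of $\{1,\dots,s-1\}$ if $i$ is odd and of the last $w_i$ colors if $i$ is even; consecutive sets are disjoint by the second inequality. Give the cliques outside $I$ new, pairwise disjoint color sets. This coloring is proper and uses fewer than $|I|$ colors on $I$, so it has no rainbow transversal copy.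
\end{proof}

Call a sequence $w=(w_1,\dots,w_n)$ of positive integers \emph{good} if $N(s)\ge n+1-s$ at every \emph{level} $s\in[n]$. Then $\rho(n)$ is the least total weight of a good sequence of length $n$. Level $1$ always holds, by the $n$ singletons, and raising weights preserves goodness.

\begin{example}\label{ex:small}
We have $\rho(1)=1=F(1)$. The sequence $(2,1,1)$ is good: writing pieces by their weights, take $\{2,1\}$ for $s=3$ and $\{2\},\{1,1\}$ for $s=2$. Since $(1,1,1)$ has no $3$-heavy piece, $\rho(3)=4=F(3)$. The sequence $(3,2,1,1,3)$ is good: take $\{3,2\}$ for $s=5$; $\{3,2\},\{1,3\}$ for $s=4$; $\{3\},\{2,1\},\{3\}$ for $s=3$; and $\{3\},\{2\},\{1,1\},\{3\}$ for $s=2$. So $\rho(5)\le10=F(5)$, and equality holds. Indeed, if a good sequence of length $5$ has total weight at most $9$, then $N(3)\ge3$ splits it into a singleton of weight $3$ and two pairs with weights $1$ and $2$; in particular each $1$ is next to a $2$. Now $N(4)\ge2$ forces the pairs $\{2,2\}$ and $\{3,1\}$, and $N(5)\ge1$ forces a pair $\{3,2\}$. So $2,2,3,1$ appear consecutively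 in one of the two directions, and this $1$ is not next to a $2$.
\end{example}

\section{Blocks of four and a tail}\label{sec:blocks}

\subsection*{The design}
Let the level $s$ run down from $n$ to $1$. Each time it drops by one, the packing has to gain one piece. We cut the path into short blocks and let the blocks take turns in supplying the new piece.

Blocks of two show the scheme. Let $n=2q$ and give block $j$ ($0\le j\le q-1$) the weights $\lceil\frac{n-j}2\rceil,\lfloor\frac{n-j}2\rfloor$. Block $j$ becomes heavy as a pair at level $n-j$, and it splits into two heavy singletons at level $q-j\le\lfloor\frac{n-j}2\rfloor$. At each level one block makes one step, so the sequence is good; its weight is $\sum_{j}(n-j)=q(3q+1)/2\approx3n^2/8$.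

A longer block allows a vertex to serve in different pairs at different levels. Consider $q$ consecutive blocks $(a,b,c,d)$, and let $a'$ be the first vertex of the next block. A block can supply one, two, three and four pieces in four stages:
\[
\{b,c\};\qquad \{a,b\},\{c,d\};\qquad \{b\},\{c\},\{d,a'\};\qquad \{a\},\{b\},\{c\},\{d\}.
\]
Let block $j$ enter stage $i$ at level $x-(i-1)q$, where $x=n-j$. This serves the top $4q$ levels. Ignoring rounding and end effects, and taking $a=d$, $b=c$, the requirements are
\[
2b\ge x,\qquad a+b\ge x-q,\qquad b\ge x-2q,\qquad 2a\ge x-2q,\qquad a\ge x-3q .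
\]
The second follows from the first and the fourth, so the cheapest choice is $b=\max(\frac x2,x-2q)$ and $a=\max(\frac x2-q,x-3q)$. In both maxima the first entry wins exactly when $x\le4q$.

If $n=4q$, the first entries always win, block $j$ weighs $2x-2q$, and the total is about $8q^2-q^2-2q^2=5q^2=5n^2/16$, the leading term of $F$. But this construction has slack: $a=\frac x2-q$ exceeds the value $x-3q$ required in the last stage by $j/2$. To use it, take fewer blocks, $n=4q+r$, and serve the lowest $r$ levels by appending a \emph{tail}, an optimal good sequence of length $r$. The blocks with $j<r$ now have $x>4q$ and pay a surcharge $2(r-j)$ over $2x-2q$. The effect on the main terms of Theorem~\ref{thm:upper} is seen from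
\begin{equation}\label{eq:gain}
5q^2+2qr=\frac{5n^2}{16}-\frac{qr}{2}-\frac{5r^2}{16}.
\end{equation}
The tail gains $qr/2$, which is linear in $r$, while the surcharges and the tail itself cost $O(r^2)$. So a short tail is profitable.

\subsection*{The sequence}
Fix $q,r,n$ as in Theorem~\ref{thm:upper}. Take blocks $(a_j,b_j,c_j,d_j)$ for $j=0,\dots,q-1$ in this order along the path, followed by the tail; the letters denote both the vertices and their weights. Put
\begin{align*}
j\le r:&\quad a_j=d_j=n-3q-j,\qquad b_j=c_j=n-2q-j;\\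
j\ge r:&\quad a_j=\big\lfloor\tfrac{n-2q-j}2\big\rfloor,\quad b_j=\big\lceil\tfrac{n-j}2\big\rceil,\quad c_j=\big\lfloor\tfrac{n-j}2\big\rfloor,\quad d_j=\big\lceil\tfrac{n-2q-j}2\big\rceil .
\end{align*}
For $j=r$ both lines give $(q,2q,2q,q)$. Two end effects need repair. When block $j$ enters stage three, $a_j$ joins $d_{j-1}$; but $a_0$ has no partner, so we raise $a_0$ from $n-3q$ to $n-2q$. Then $a_0$ is already counted when stage four begins, and the missing piece must come from the unused vertex $d_{q-1}$, which we raise to $n-3q$. Figure~\ref{fig:13} shows the case $q=3$, $r=1$, the first in which blocks with $j<r$, $j=r$ and $j>r$ all occur. The blocks are $(4,7,7,4)$, $(3,6,6,3)$, $(2,6,5,3)$, the raises give $a_0=7$ and $d_2=4$, and the total weight is $61$. This is above $F(13)=58$; the gain in \eqref{eq:gain} outweighs the end effects only for larger $q$ and $r$.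

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.72cm,y=0.36cm]
\foreach \xa/\wt in {1/7,2/7,3/7,4/4,5/3,6/6,7/6,8/3,9/2,10/6,11/5,12/4,13/1}
  \node at (\xa,14.3) {$\wt$};
\node at (-0.3,14.3) {$s$};
\foreach \xa in {4.5,8.5,12.5} \draw[dotted] (\xa,0.4) -- (\xa,15);
\foreach \ya in {1.5,4.5,7.5,10.5,13.6} \draw[gray] (-0.8,\ya) -- (13.5,\ya);
\foreach \lev/\lst in {13/{2/3},12/{2/3,6/7},11/{2/3,6/7,10/11},
  10/{1/2,3/4,6/7,10/11},9/{1/2,3/4,5/6,7/8,10/11},8/{1/2,3/4,5/6,7/8,9/10,11/12},
  7/{1/1,2/2,3/3,5/6,7/8,9/10,11/12},6/{1/1,2/2,3/3,4/5,6/6,7/7,9/10,11/12},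
  5/{1/1,2/2,3/3,4/5,6/6,7/7,8/9,10/10,11/11},
  4/{1/1,2/2,3/3,4/4,6/6,7/7,8/9,10/10,11/11,12/12},
  3/{1/1,2/2,3/3,4/4,5/5,6/6,7/7,8/8,10/10,11/11,12/12},
  2/{1/1,2/2,3/3,4/4,5/5,6/6,7/7,8/8,9/9,10/10,11/11,12/12},
  1/{1/1,2/2,3/3,4/4,5/5,6/6,7/7,8/8,9/9,10/10,11/11,12/12,13/13}}
 {\node at (-0.3,\lev) {\scriptsize $\lev$};
  \foreach \xa/\xb in \lst \draw[line width=2pt] (\xa-0.3,\lev) -- (\xb+0.3,\lev);}
\end{tikzpicture}
\caption{A good sequence of length $13$ (top row): three blocks of four and a tail of length one, separated by dotted lines. Row $s$ shows $14-s$ disjoint singletons (short bars) and consecutive pairs (long bars), each of weight at least $s$.}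
\label{fig:13}
\end{figure}

\begin{lemma}\label{lem:ineq}
For $0\le j\le q-1$, and $j\le q-2$ in the last item,
\begin{enumerate}
\item[(i)] $b_j+c_j\ge n-j$;
\item[(ii)] $a_j+b_j\ge n-q-j$ and $c_j+d_j\ge n-q-j$;
\item[(iii)] $b_j,c_j\ge n-2q-j$;
\item[(iv)] $a_j,d_j\ge n-3q-j$;
\item[(v)] $d_j+a_{j+1}\ge n-2q-(j+1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
It suffices to treat the weights before raising. Let $j\le r$. Then (iii) and (iv) are equalities. In (i) and (ii) the left side minus the right side is $n-4q-j=r-j\ge0$. In (v), for $j<r$, the left side is $2n-6q-2j-1$ and the difference is again $r-j$.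

Let $j\ge r$. Then (i) is an equality. The numbers $n-j$ and $n-2q-j$ have the same parity, so in $a_j+b_j$ and in $c_j+d_j$ the rounding down and the rounding up cancel, and both sums equal $\frac12(2n-2q-2j)=n-q-j$. The inequalities $\frac{n-j}2\ge n-2q-j$ and $\frac{n-2q-j}2\ge n-3q-j$ are both equivalent to $j\ge r$; their right sides are integers, so they survive rounding down, which gives (iii) and (iv). For (v) put $m=n-2q-j$; the left side is $\lceil\frac m2\rceil+\lfloor\frac{m-1}2\rfloor$, which is $m-1$ for even $m$ and $m$ for odd $m$.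
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
By (iii), (iv) and $j\le q-1$, all block weights are at least $n-4q+1=r+1$; in particular they are positive. Every level $s>r$ has the form $n-iq-t$ with $0\le i\le3$ and $0\le t\le q-1$, and it requires $iq+t+1$ disjoint $s$-heavy pieces.

\emph{$s=n-t$.} Take $\{b_j,c_j\}$ for $j\le t$. By (i) these $t+1$ pairs weigh at least $n-t$.

\emph{$s=n-q-t$.} For $j\le t$ take $\{a_j,b_j\}$ and $\{c_j,d_j\}$, heavy by (ii). For $j>t$ take $\{b_j,c_j\}$, of weight at least $n-q+1$ by (i). The count is $2(t+1)+(q-1-t)=q+t+1$.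

\emph{$s=n-2q-t$.} For $j\le t$ take $\{b_j\}$ and $\{c_j\}$, heavy by (iii). For $j>t$ take $\{a_j,b_j\}$ and $\{c_j,d_j\}$, of weight at least $n-2q+1$ by (ii). This leaves $a_j,d_j$ free for $j\le t$. Add $\{a_0\}$, of weight $n-2q$, and $\{d_j,a_{j+1}\}$ for $0\le j\le t-1$, heavy by (v). The count is $2q+1+t$.

\emph{$s=n-3q-t$.} Take all $2q$ singletons $\{b_j\},\{c_j\}$, of weight at least $n-3q+1$ by (iii), and $\{a_j\},\{d_j\}$ for $j\le t$, heavy by (iv). If $t=q-1$, the count is $4q=3q+t+1$. If $t\le q-2$, add $\{d_j,a_{j+1}\}$ for $t+1\le j\le q-2$, of weight at least $n-3q+1$ by (v), and $\{d_{q-1}\}$, of weight $n-3q$. The count is $2q+2(t+1)+(q-2-t)+1=3q+t+1$.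

\emph{$1\le s\le r$.} Take all $4q$ block vertices as singletons and $r+1-s$ disjoint $s$-heavy pieces of the tail. The count is $n+1-s$.

So the sequence is good. Before raising, block $j$ weighs $2n-2q-2j$ if $j\ge r$, and $4n-10q-4j=2n-2q-2j+2(r-j)$ if $j\le r$. The hypothesis $r\le q$ enters here, and only in this computation: all of $j=0,\dots,r-1$ are block indices, so the surcharges add up to $r(r+1)$, and the blocks weigh
\[
2q(n-q)-q(q-1)+r(r+1)=5q^2+2qr+q+r(r+1).
\]
Raising $a_0$ costs $q$. If $r\le q-1$, then $d_{q-1}$ goes from $\lceil\frac{q+r+1}2\rceil$ to $q+r$; if $r=q$, it goes from $q+1$ to $2q$. In both cases the cost is $\lfloor\frac{q+r-1}2\rfloor\ge0$. Adding the weight $\rho(r)$ of the tail gives the bound.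
\end{proof}

\section{The counterexamples}

For fixed $r$, Theorem~\ref{thm:upper} and \eqref{eq:gain} give $\rho(n)\le\frac5{16}n^2+\frac{5-r}2q+O(1)$, while $F(n)=\frac5{16}n^2+\frac32q+O(1)$. So the bound beats $F$ for large $q$ as soon as $r\ge3$, and we use $r=5$ and $r=3$ for the two residue classes.

\begin{proof}[Proof of Theorem~\ref{thm:false}]
Substituting in the definition gives $F(4m+1)=5m^2+4m+1$ and $F(4m+3)=5m^2+9m+4$.

Let $n=4q+5$ with $q\ge22$. Theorem~\ref{thm:upper} with $r=5$ and $\rho(5)\le10$ gives
\[
\rho(n)\le5q^2+12q+30+\big(\lfloor q/2\rfloor+2\big)+10=5q^2+12q+42+\lfloor q/2\rfloor,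
\]
and $F(n)=5(q+1)^2+4(q+1)+1=5q^2+14q+10$. Hence $F(n)-\rho(n)\ge\lceil3q/2\rceil-32\ge1$. For $q=22$ the bound is $2737$ and $F(93)=2738$.

Let $n=4q+3$ with $q\ge27$. Theorem~\ref{thm:upper} with $r=3$ and $\rho(3)\le4$ gives
\[
\rho(n)\le5q^2+8q+12+\big(\lfloor q/2\rfloor+1\big)+4=5q^2+8q+17+\lfloor q/2\rfloor,
\]
and $F(n)=5q^2+9q+4$. Hence $F(n)-\rho(n)\ge\lceil q/2\rceil-13\ge1$. For $q=27$ this reads $\rho(111)\le3891<3892=F(111)$.
\end{proof}

\section{The lower bound}\label{sec:lower}

Let $w$ be good of length $n$ with total weight $S$. Put $w_0=w_{n+1}=0$, and write $u^+=\max(u,0)$.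

\subsection*{Covering all levels at once}
To bound $N(s)$ from above we need a set that meets all $s$-heavy pieces. We obtain such sets for all $s$ simultaneously by making one end of each edge responsible for it. An \emph{assignment} gives each edge $e_i=\{i,i+1\}$, $0\le i\le n$, to one of its ends. Let $p_i$ be the largest $w_j$ over the neighbors $j$ of $i$ such that $\{i,j\}$ is given to $i$, and $p_i=0$ if there is none. The \emph{cost} of the assignment is $\sum_{i=0}^{n+1}p_i$.

\begin{lemma}\label{lem:cover}
If some assignment has cost $P$, then $n(n+1)/2\le S+P$.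
\end{lemma}

\begin{proof}
For $s\ge1$ let $C(s)=\{i: w_i+p_i\ge s\}$. An $s$-heavy singleton $\{i\}$ has $i\in C(s)$, and an $s$-heavy pair $\{i,j\}$ given to $i$ has $w_i+p_i\ge w_i+w_j\ge s$. So $C(s)$ meets every $s$-heavy piece, and $N(s)\le|C(s)|$. Each $i$ lies in $C(s)$ for exactly $w_i+p_i$ values of $s$, hence
\[
\frac{n(n+1)}2=\sum_{s=1}^n(n+1-s)\le\sum_{s=1}^nN(s)\le\sum_{s\ge1}|C(s)|=S+P.\qedhere
\]
\end{proof}

Giving every edge to its right end yields $p_i=w_{i-1}$ and $P=S$, so $\rho(n)\ge n(n+1)/4$. One can save on this in two ways: an edge given to its heavier end costs only the lighter weight, and a vertex that takes both of its edges pays only for the heavier neighbor. For constant weights, giving all edges to their even ends costs about $S/2$. The following proposition says that a fixed fraction can always be saved. Let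
\[
\tau=\frac{\sqrt5-1}2,\qquad\text{so that}\quad \tau^2=1-\tau .
\]

\begin{proposition}\label{prop:saving}
For any weights $w_1,\dots,w_n\ge0$ with sum $S$, some assignment has cost at most $(1-\frac\tau2)S$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:lower}, given Proposition~\ref{prop:saving}]
Lemma~\ref{lem:cover} gives $\frac{n(n+1)}2\le(2-\frac\tau2)S=\frac{9-\sqrt5}4S$. Hence $S\ge\frac{2n(n+1)}{9-\sqrt5}=\frac{9+\sqrt5}{38}n(n+1)$, because $(9-\sqrt5)(9+\sqrt5)=76$.
\end{proof}

\subsection*{The cheapest assignment}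
Since $p_i$ depends only on $e_{i-1}$ and $e_i$, the minimum cost obeys a recursion along the path. For $0\le i\le n$, consider assignments of $e_0,\dots,e_i$, and let $R_i$ (respectively $L_i$) be the minimum of $p_0+\dots+p_i$ among those that give $e_i$ to its right end $i+1$ (respectively its left end $i$). Let $R_{n+1}$ be the minimum cost of a full assignment. Then $R_0=0$, $L_0=w_1$, and distinguishing whether $e_{i-1}$ goes to $i$ or to $i-1$,
\begin{align*}
R_i&=\min\big(R_{i-1}+w_{i-1},\;L_{i-1}\big) &&(1\le i\le n+1),\\
L_i&=\min\big(R_{i-1}+\max(w_{i-1},w_{i+1}),\;L_{i-1}+w_{i+1}\big) &&(1\le i\le n).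
\end{align*}
We measure both quantities against the obvious choices. Put
\[
g_i=R_{i-1}+w_{i-1}-R_i\quad(1\le i\le n+1),\qquad k_i=R_i+w_{i+1}-L_i\quad(0\le i\le n).
\]
Thus $g_i$ is the saving at vertex $i$ over giving edges to the right, and $k_i$ is the discount on the price $w_{i+1}$ of turning $e_i$ to the left. The sum of the $g_i$ telescopes:
\begin{equation}\label{eq:total}
R_{n+1}=S-\sum_{i=1}^{n+1}g_i .
\end{equation}

\begin{lemma}\label{lem:rec}
Let $\mu_i=\min(w_{i-1},w_{i+1})$. Then $k_0=0$,
\[
g_i=(w_{i-1}+k_{i-1}-w_i)^+\quad(1\le i\le n+1),\qquad k_i=(\mu_i-g_i)^+\quad(1\le i\le n).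
\]
\end{lemma}

\begin{proof}
We have $k_0=0+w_1-w_1=0$. Substitute $L_{i-1}=R_{i-1}+w_i-k_{i-1}$ in the recursions and put $u=w_{i-1}+k_{i-1}-w_i$. The first gives $g_i=w_{i-1}-\min(w_{i-1},w_i-k_{i-1})=u^+$. In the second, subtract $L_i$ from $R_i+w_{i+1}=R_{i-1}+w_{i-1}+w_{i+1}-g_i$; this gives $k_i=\max(\mu_i,u)-g_i$. Since $\mu_i\ge0$, we have $\max(\mu_i,u)=\max(\mu_i,g_i)$, so $k_i=(\mu_i-g_i)^+$.
\end{proof}

\subsection*{Redistributing the savings}
We must show $2\sum g_i\ge\tau S$. The difficulty is that the savings need not occur near the weight that they should be compared with: for $w_i=2^i$ we have $w_{i-1}+k_{i-1}\le w_{i-1}+w_{i-2}<w_i$, so $g_i=0$ for all $i\le n$ and the whole saving is $g_{n+1}$. We therefore move the savings along the path, in two steps. First add a telescoping term, which removes the left-right asymmetry of the recursion: give vertex $i\in[n]$ the \emph{charge}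
\[
M_i=g_i+g_{i+1}+w_{i+1}-w_i .
\]
Write $x,y,z$ for $w_{i-1},w_i,w_{i+1}$. By Lemma~\ref{lem:rec}, $g_{i+1}+z-y=\max(k_i,z-y)$ and $g_i+k_i=\max(\mu_i,g_i)$, so $M_i=\max(\mu_i,g_i,g_i+z-y)$. Since $k_{i-1}\ge0$, we have $g_i\ge0$ and $g_i\ge x-y$. Therefore
\begin{equation}\label{eq:charge}
M_i\ge M(x,y,z):=\max\big(\min(x,z),\;x-y,\;z-y,\;x+z-2y\big),
\end{equation}
and $M$ is symmetric in $x$ and $z$.

A vertex has a charge comparable to its weight $y$ unless it has a much lighter neighbor, and a vertex next to a much heavier one has a surplus. So in the second step a vertex of weight $y$ sends $(\alpha x-y)^+$ to each neighbor of weight $x$, for a constant $\alpha\in(0,1)$. A vertex whose lightest neighbor weighs $\mu$ and that sends nothing ends with at least $\mu+(\alpha y-\mu)^+\ge\alpha y$. A vertex that sends to one neighbor $x>y/\alpha$ keeps at least $(x-y)-(\alpha x-y)=(1-\alpha)x\ge\frac{1-\alpha}\alpha y$. The two guarantees agree when $\alpha^2=1-\alpha$, which is the reason for the choice $\alpha=\tau$. The net amount sent from weight $y$ to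 weight $x$ is
\[
A(x,y)=(\tau x-y)^+-(\tau y-x)^+,\qquad A(x,y)=-A(y,x).
\]

\begin{lemma}\label{lem:local}
For all $x,y,z\ge0$ we have $M(x,y,z)\ge\tau y+A(x,y)+A(z,y)$.
\end{lemma}

\begin{proof}
By symmetry let $x\ge z$. If $\tau x\le y$, then $A(x,y)\le0$ and $A(z,y)=-(\tau y-z)^+$, so the right side is at most $\tau y-(\tau y-z)^+\le z=\min(x,z)$.

If $\tau x>y\ge\tau z$, the right side is at most $\tau y+\tau x-y$, and
\[
(x-y)-(\tau y+\tau x-y)=\tau^2x-\tau y=\tau(\tau x-y)\ge0 .
\]

If $\tau z>y$, the right side is at most $\tau y+\tau x+\tau z-2y$, and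
\[
(x+z-2y)-(\tau y+\tau x+\tau z-2y)=\tau(\tau x+\tau z-y)\ge0 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:saving}]
Sum $M_i\ge\tau w_i+A(w_{i-1},w_i)+A(w_{i+1},w_i)$, which holds by \eqref{eq:charge} and Lemma~\ref{lem:local}, over $i=1,\dots,n$. On the right, each edge inside $[n]$ contributes $A(w_{i+1},w_i)+A(w_i,w_{i+1})=0$, and the two end edges contribute $A(0,w_1)+A(0,w_n)=-\tau w_1-\tau w_n$. On the left, $g_1\ge0$ and $g_{n+1}=w_n+k_n\ge w_n$, so
\[
\sum_{i=1}^nM_i=2\sum_{i=1}^{n+1}g_i-g_1-g_{n+1}-w_1\le2\sum_{i=1}^{n+1}g_i-w_n-w_1 .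
\]
Hence $2\sum_{i=1}^{n+1}g_i\ge\tau S+(1-\tau)(w_1+w_n)\ge\tau S$, and \eqref{eq:total} gives $R_{n+1}\le(1-\frac\tau2)S$.
\end{proof}

\section{The limit}

To feed Theorem~\ref{thm:upper} into itself with a tail of length proportional to $n$, we need $\rho(n)/n^2$ to converge. This comes from two operations on good sequences.

\begin{lemma}\label{lem:scale}
For all $n,\ell\ge1$ we have $\rho(n)\le\rho(n+1)$ and $\rho(\ell n)\le\ell^2\rho(n)$.
\end{lemma}

\begin{proof}
Delete the last entry of a good sequence of length $n+1$. At most one piece of a packing contains it, so at level $s\in[n]$ at least $(n+2-s)-1=n+1-s$ disjoint $s$-heavy pieces remain. The shorter sequence is good and lighter.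

Let $w$ be good of length $n$ and concatenate $\ell$ copies of $(\ell w_1,\dots,\ell w_n)$; the total weight is multiplied by $\ell^2$. For $1\le s\le\ell n$ put $s'=\lceil s/\ell\rceil\in[n]$, so that $s\le\ell s'\le s+\ell-1$. Each copy contains $n+1-s'$ disjoint pieces of weight at least $\ell s'\ge s$. Their total number is $\ell(n+1)-\ell s'\ge\ell n+1-s$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:limit}]
Fix $m\ge1$. Lemma~\ref{lem:scale} gives $\rho(n)\le\rho(m\lceil n/m\rceil)\le\lceil n/m\rceil^2\rho(m)$, so $\limsup_n\rho(n)/n^2\le\rho(m)/m^2$. As $m$ is arbitrary, the upper limit is at most $\inf_m\rho(m)/m^2$, which is at most the lower limit. So $\lambda$ exists and equals the infimum, and Theorem~\ref{thm:lower} gives $\lambda\ge\frac{9+\sqrt5}{38}$.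

For the upper bound fix $\delta$ with $0<\delta<\frac15$. For large $n$ choose $r\equiv n\pmod4$ with $r=\delta n+O(1)$ and put $q=(n-r)/4$. Then $q/n\to\frac{1-\delta}4>\delta$, so $r\le q$ for large $n$ and Theorem~\ref{thm:upper} applies. Divide it by $n^2$ and let $n\to\infty$. Since $r\to\infty$, we have $\rho(r)/n^2\to\lambda\delta^2$, and
\[
\lambda\le\frac{5(1-\delta)^2}{16}+\frac{\delta(1-\delta)}2+\delta^2+\lambda\delta^2=\frac{5-2\delta+13\delta^2}{16}+\lambda\delta^2 .
\]
Thus $\lambda\le f(\delta)=\frac{5-2\delta+13\delta^2}{16(1-\delta^2)}$. The numerator of $f'$ is a positive multiple of $-1+18\delta-\delta^2$, which leads us to take the root $\delta=9-4\sqrt5\approx0.0557<\frac15$. With $\delta^2=18\delta-1$,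
\[
f(\delta)=\frac{232\delta-8}{16(2-18\delta)}=\frac{29\delta-1}{4(1-9\delta)}=\frac{260-116\sqrt5}{4(36\sqrt5-80)}=\frac{\sqrt5-1}4,
\]
because $(\sqrt5-1)(36\sqrt5-80)=260-116\sqrt5$. The numerical bounds follow from $2.236<\sqrt5<2.2361$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{SK} Marek Szyku{\l}a and Andrzej Kisielewicz, \emph{Rainbow Induced Subgraphs in Replication Graphs}, arXiv:1201.5340 (2012).
\end{thebibliography}
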